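\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{theoremA}{Theorem A}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Nonexistence of two-solitary waves at logarithmic distance\\ for the mass-critical gKdV equation}


\begin{abstract}
For the generalized Korteweg--de Vries equation with nonlinearity $|u|^{p-1}u$, $p>2$ an integer, $p\ne5$, there are solutions that approach two solitary waves of the same limiting speed at distance $2\log(ct)$. We prove that no such solution exists in the mass-critical case $p=5$, which settles a conjecture of T.~V.~Nguyen. More generally, for $p=5$ there is no $H^1$ solution that approaches $Q(\cdot-t-d_1(t))+\sigma Q(\cdot-t-d_2(t))$ with $\sigma=\pm1$, $d_j$ continuous, $d_j(t)=\alpha_j\log t+O(1)$ and $1<\alpha_1-\alpha_2\le2$. The interaction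 of the two tails transfers mass between the waves at the rate $4A^2e^{-z}$, where $z$ is the distance and $A=12^{1/4}$. At $p=5$ a solitary wave cannot store this mass in its speed. The mass must then sit in the remainder, where it would force the scale of the rear wave to drift without bound, although this scale has to converge.
\end{abstract}

\section{Introduction}

\subsection{The question}

For an integer $p>2$ consider the equation
\begin{equation}\label{gkdv}
\partial_tu+\partial_x\big(\partial_x^2u+|u|^{p-1}u\big)=0,\qquad t,x\in\mathbb R,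
\end{equation}
whose Cauchy problem is locally well-posed in $H^1(\mathbb R;\mathbb R)$ (Kenig--Ponce--Vega). Let
\[
Q(x)=\Big(\frac{p+1}{2\cosh^2(\frac{p-1}2x)}\Big)^{\frac1{p-1}}
\]
be the ground state, the unique positive even solution of $Q''+Q^p=Q$, and let $Q_v(x)=v^{\frac1{p-1}}Q(\sqrt v\,x)$. Since $Q_v''+Q_v^p=vQ_v$, the function $Q_v(x-vt)$ is a solution of \eqref{gkdv}, a solitary wave of speed $v$.

Two solitary waves with the same limiting speed interact only through their exponentially small tails, and a logarithmic separation makes this interaction visible over infinite time. The following is the Main Theorem of \cite{Ng}.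

\begin{theoremA}[\cite{Ng}]
Let $p>2$ be an integer with $p\ne5$. There are $t_0>0$ and an $H^1$ solution $u$ of \eqref{gkdv} on $[t_0,\infty)$ such that
\begin{equation}\label{nguyen}
\Big\|u(t)-\Big(Q(\cdot-t-\log(ct))+\sigma Q(\cdot-t+\log(ct))\Big)\Big\|_{H^1}\to0\qquad(t\to+\infty),
\end{equation}
where
\begin{equation}\label{cp}
c=c(p)=\sqrt{\tfrac{8(p-1)}{|5-p|}}\,(2p+2)^{\frac1{p-1}}\|Q\|_{L^2}^{-1}>0
\end{equation}
and $\sigma=-1$ if $2<p<5$, $\sigma=1$ if $p>5$.
\end{theoremA}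

The constant $c(p)$ is undefined at $p=5$, and it is conjectured in \cite{Ng} that in this case a solution as in Theorem A does not exist. We prove this. From here on ``$H^1$ solution'' means a solution in the sense of Kenig--Ponce--Vega; in particular $u\in C([t_0,\infty),H^1)$.

\begin{theorem}\label{main}
Let $p=5$, $\sigma\in\{-1,1\}$, $t_0\in\mathbb R$, and let $\alpha_1,\alpha_2\in\mathbb R$ satisfy $\alpha:=\alpha_1-\alpha_2\in(1,2]$. Let $d_1,d_2:[t_0,\infty)\to\mathbb R$ be continuous with $d_j(t)=\alpha_j\log t+O(1)$ as $t\to+\infty$. Then there is no $H^1$ solution $u$ of \eqref{gkdv} on $[t_0,\infty)$ with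
\begin{equation}\label{hyp}
\big\|u(t)-Q(\cdot-t-d_1(t))-\sigma Q(\cdot-t-d_2(t))\big\|_{H^1}\to0\qquad(t\to+\infty).
\end{equation}
\end{theorem}

The choice $d_1=\log(ct)$, $d_2=-\log(ct)$, for which $\alpha_1=1$, $\alpha_2=-1$ and $\alpha=2$, gives the conjecture.

\begin{corollary}\label{conj}
For $p=5$ there are no $c>0$, $\sigma\in\{-1,1\}$, $t_0>0$ and no $H^1$ solution $u$ on $[t_0,\infty)$ satisfying \eqref{nguyen}.
\end{corollary}

Nothing is claimed for $\alpha\le1$ or $\alpha>2$; Remark~\ref{where} says where each bound on $\alpha$ enters.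

\subsection{A mass count}\label{count}

We first explain formally where \eqref{cp} comes from and why $p=5$ is different. In the frame $y=x-t$, put the two waves near $y=z/2$ and $y=-z/2$. Between them $u$ is small, the nonlinearity is negligible, and $u$ solves $u_t=u_y-u_{yyy}$. The two tails form a stationary solution of this linear equation,
\[
T_0(y)=a_1e^{y}+\sigma a_2e^{-y},\qquad a_1=a_2=Ae^{-z/2},\qquad A=(2p+2)^{\frac1{p-1}},
\]
since $Q\sim Ae^{-|y|}$ at infinity. Let $\varphi$ be smooth, nonincreasing, equal to $1$ for $y\le-1$ and to $0$ for $y\ge1$, and let $g=-\varphi'$, so that $\int g=1$. Integration by parts gives for the linear equation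
\[
\frac d{dt}\int\varphi u^2=\int g(3u_y^2+u^2)-\int g''u^2 .
\]
We insert $u=T_0$. A single tail $e^{\pm y}$ contributes nothing, since $(3+1)-4=0$. For the sum,
\begin{equation}\label{flux}
\begin{gathered}
3T_0'^2+T_0^2=4a_1^2e^{2y}+4a_2^2e^{-2y}-4\sigma a_1a_2,\qquad (T_0^2)''=4a_1^2e^{2y}+4a_2^2e^{-2y},\\
\int g(3T_0'^2+T_0^2)-\int g''T_0^2=-4\sigma a_1a_2=-4\sigma A^2e^{-z},
\end{gathered}
\end{equation}
because $\int g''T_0^2=\int g(T_0^2)''$. Thus mass flows across the midpoint only because both tails are present, at a rate independent of the cutoff. If the left mass tends to $\|Q\|_{L^2}^2$, then at time $t$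
\begin{equation}\label{leftmass}
\int\varphi u^2-\|Q\|_{L^2}^2\approx4\sigma A^2\int_t^\infty e^{-z(s)}\,ds .
\end{equation}

For $p\ne5$ the rear wave can carry this difference by adjusting its speed: $\|Q_v\|_{L^2}^2=v^{\frac{5-p}{2(p-1)}}\|Q\|_{L^2}^2$. If $z=2\log(ct)$, the rear wave is at $x=t-\log(ct)$, its speed is $1-\frac1t$, and $\int_t^\infty e^{-z}=\frac1{c^2t}$. Neglecting any other contribution to the left mass, \eqref{leftmass} reads
\[
-\frac{5-p}{2(p-1)}\,\|Q\|_{L^2}^2\,\frac1t=\frac{4\sigma A^2}{c^2t},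
\]
so that $\sigma=-\operatorname{sgn}(5-p)$ and $c^2=8(p-1)A^2/(|5-p|\,\|Q\|_{L^2}^2)$, exactly the sign and the constant of Theorem A.

\subsection{The mechanism at $p=5$}\label{mech}

At $p=5$ the mass of $Q_v$ does not depend on $v$, and this balance is impossible. Write $u=\sigma Q+\varepsilon$ near the rear wave. The mass in \eqref{leftmass} has to be in the cross term $2\sigma(\varepsilon,Q)$, hence
\begin{equation}\label{heurp}
(\varepsilon,Q)\approx2A^2\int_t^\infty e^{-z}\,ds>0 ,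
\end{equation}
for both signs $\sigma$. To see what such an $\varepsilon$ does, consider one wave with scale $\lambda$ close to $1$ and linearize. With $Q_\lambda=\lambda^{-1/2}Q(\cdot/\lambda)$, $\Lambda Q=\frac12Q+yQ'$, $\ell=\dot\lambda/\lambda$ and $L=-\partial_y^2+1-5Q^4$, the model is
\[
\varepsilon_t=(L\varepsilon)_y+\sigma\ell\,\Lambda Q .
\]
We shall see that $L\Lambda Q=-2Q$ and $(Q,\Lambda Q)=0$. Let $\rho(y)=-\int_y^\infty\Lambda Q$, so that $\rho'=\Lambda Q$, $\rho(+\infty)=0$ and $\rho(-\infty)=-\int\Lambda Q=\frac12\int Q$. Then $(\Lambda Q,\rho)=\frac12[\rho^2]_{-\infty}^{+\infty}=-\frac18(\int Q)^2$ and, formally,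
\begin{equation}\label{heurlaw}
\frac d{dt}(\varepsilon,\rho)=-(\varepsilon,L\Lambda Q)+\sigma\ell(\Lambda Q,\rho)=2(\varepsilon,Q)-\frac\sigma8\Big(\int Q\Big)^2\ell .
\end{equation}
(A translation term $Q'$, omitted from the model, does not contribute: $(Q',\rho)=-(Q,\Lambda Q)=0$.) A persistently positive $(\varepsilon,Q)$ thus forces $\lambda$ to drift, unless $(\varepsilon,\rho)$ becomes large. If $e^{-z}\sim t^{-\alpha}$, then $(\varepsilon,Q)\gtrsim t^{1-\alpha}$ by \eqref{heurp}, and the time integral of $t^{1-\alpha}$ diverges exactly when $\alpha\le2$. But $\lambda\to1$ by \eqref{hyp}. This is the contradiction.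

For $\alpha=2$ the divergence is only logarithmic, so the errors must be beaten by powers of $t$, whereas \eqref{hyp} gives no rate at all. There are three difficulties.
\begin{itemize}
\item The flux at the midpoint contains the error $t^{-\alpha/2}n+n^2$, where $n$ is the size of $\varepsilon$ near the midpoint. A local smallness of $\varepsilon$, integrated in time, is needed.
\item Reading $(\varepsilon,Q)$ off the left mass costs $O(\|\varepsilon\|_{H^1}^2)$, which must be $o(t^{1-\alpha})$.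
\item $\rho\notin L^2$, so $(\varepsilon,\rho)$ must be truncated; we bound the truncated pairing by $C\|\varepsilon\|_{L^2}t^{1/2}$.
\end{itemize}
All three are met by one almost monotone quantity, the energy plus half the mass to the left of the midpoint. The solitary wave $Q$ is a critical point of $E+\frac12M$. Hence, up to interaction terms, this quantity is \emph{quadratically} close to its limit, while the left mass itself is only linearly close. It is used twice. Applied to $u$, it gives first decay rates, which the prescribed positions of the waves then improve (Section~\ref{sec:mono1}). Expanded around the two waves, it gives the local smallness of $\varepsilon$ (Section~\ref{sec:mono2}). Sections~\ref{sec:transfer} and~\ref{sec:end} then make \eqref{heurp} and \eqref{heurlaw} rigorous.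

\begin{remark}\label{where}
The condition $\alpha>1$ makes $t^{-\alpha}$ integrable, which every monotonicity step uses; $\alpha\le2$ gives the divergence of $\int t^{1-\alpha}dt$ at the end (and is used to compare exponents along the way). The bound $d_j=\alpha_j\log t+O(1)$ (rather than $+\,o(\log t)$) gives $e^{-z}\ge ct^{-\alpha}$ and the rate for the scales in Proposition~\ref{rate2}. Continuity of $d_j$ makes the modulation parameters $C^1$. The criticality $p=5$ enters through the invariance of the mass under scaling, $E(Q)=0$ and $(Q,\Lambda Q)=0$.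
\end{remark}

\section{The ground state and its linearization}

From now on $p=5$ and the nonlinearity is $u^5$. We write
\[
M(h)=\int h^2,\qquad E(h)=\tfrac12\int h_y^2-\tfrac16\int h^6,\qquad (h,k)=\int hk,\qquad A=12^{1/4},
\]
and $\langle\cdot,\cdot\rangle$ for the pairing of $H^{-2}$ and $H^2$. The constants $C,c>0$ may change from line to line and may depend on $u$ and on the parameter $\delta$ fixed below. All estimates hold for $t$ large.

Here $Q(y)=3^{1/4}\cosh(2y)^{-1/2}$, so $Q'=-\tanh(2y)\,Q$. Since $\tanh^2(2y)=1-\frac13Q^4$ and $0\le1-\tanh(2y)\le2e^{-4y}$ for $y\ge0$,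
\begin{equation}\label{Qfacts}
\begin{gathered}
Q=Ae^{-|y|}\big(1+O(e^{-4|y|})\big),\qquad Q''=Q-Q^5,\qquad Q'^2=Q^2-\tfrac13Q^6,\\
|Q^{(k)}|\le C_kQ,\qquad 0\le Q+Q'\le CQ^5\quad\text{for }y\ge0 .
\end{gathered}
\end{equation}
Multiplying $Q''+Q^5=Q$ by $Q$ and integrating, $\int Q'^2+\int Q^2=\int Q^6$; also $\int Q'^2=\int Q^2-\frac13\int Q^6$. Adding the two gives $\int Q'^2=\frac13\int Q^6$, that is, $E(Q)=0$. For $Q_\lambda(y)=\lambda^{-1/2}Q(y/\lambda)$,
\begin{equation}\label{critical}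
M(Q_\lambda)=M(Q),\qquad E(Q_\lambda)=\lambda^{-2}E(Q)=0,\qquad Q_\lambda''+Q_\lambda^5=\lambda^{-2}Q_\lambda .
\end{equation}
So mass and energy do not see the scale; this is the critical feature of $p=5$. With $\Lambda h:=\frac12h+yh'$ we have $\partial_\lambda Q_\lambda=-\lambda^{-1}\Lambda Q_\lambda$, and differentiating the last identity in $\lambda$ gives
\begin{equation}\label{LLambda}
(\Lambda Q_\lambda)''+5Q_\lambda^4\Lambda Q_\lambda=\lambda^{-2}\big(2Q_\lambda+\Lambda Q_\lambda\big).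
\end{equation}
For $L=-\partial_y^2+1-5Q^4$ and $\lambda=1$ this says $L\Lambda Q=-2Q$. Moreover $LQ'=0$, $(Q,\Lambda Q)=\frac12\int Q^2+\int yQQ'=0$, $(Q',\Lambda Q)=0$ by parity, and $\int\Lambda Q=-\frac12\int Q$.

\begin{lemma}\label{coer1}
There are $c,C>0$ such that for all $h\in H^1$
\[
(Lh,h)\ge c\|h\|_{H^1}^2-C\big[(h,Q)^2+(h,Q')^2+(h,\Lambda Q)^2\big].
\]
\end{lemma}

\begin{proof}
By \eqref{Qfacts}, $(Q^3)''=3Q^2Q''+6QQ'^2=9Q^3-5Q^7$, so $LQ^3=-8Q^3$. Recall that the eigenvalues of a one-dimensional Schr\"odinger operator below its essential spectrum are simple, and that the $n$-th eigenfunction has exactly $n-1$ zeros. The essential spectrum of $L$ is $[1,\infty)$. As $Q^3>0$, $-8$ is the lowest eigenvalue. As $Q'$ has one zero, $0$ is the second one, and it is simple. Hence $L$ is positive definite on $\{Q^3,Q'\}^\perp$.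

\emph{Claim: if $(h,Q)=0$, then $(Lh,h)\ge0$, with equality only for $h\in\operatorname{span}(\Lambda Q,Q')$.} Write $h=aQ^3+dQ'+k$ and $\Lambda Q=\gamma Q^3+k_0$ with $k,k_0\perp Q^3,Q'$ (recall that $\Lambda Q$ is even). Let $\kappa_0=8\|Q^3\|_{L^2}^2$. From $0=-2(h,Q)=(h,L\Lambda Q)$ and $(L\Lambda Q,\Lambda Q)=-2(Q,\Lambda Q)=0$ we get
\[
(Lk,k_0)=\kappa_0a\gamma,\qquad (Lk_0,k_0)=\kappa_0\gamma^2 .
\]
Here $\gamma\ne0$, since otherwise $k_0=0$ and $\Lambda Q=0$. The Cauchy--Schwarz inequality for the form $L$ on $\{Q^3,Q'\}^\perp$ gives $(Lk,k)\ge\kappa_0a^2$, that is, $(Lh,h)=-\kappa_0a^2+(Lk,k)\ge0$. In the case of equality $k=sk_0$ for some $s$, then $\kappa_0s\gamma^2=\kappa_0a\gamma$, so $a=s\gamma$ and $h=s\Lambda Q+dQ'$.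

If the lemma fails, there are $h_n$ with $\|h_n\|_{H^1}=1$ and $(Lh_n,h_n)\le\frac1n-n[\cdots]$, where $[\cdots]$ is the bracket of the lemma for $h_n$. Since $(Lh_n,h_n)\ge-C$, the brackets tend to $0$. Along a subsequence $h_n\rightharpoonup h$ in $H^1$, so $h\perp Q,Q',\Lambda Q$, $\int Q^4h_n^2\to\int Q^4h^2$ and $(Lh,h)\le\liminf(Lh_n,h_n)\le0$. By the claim $h\in\operatorname{span}(\Lambda Q,Q')$, hence $h=0$. Then $(Lh_n,h_n)=1-5\int Q^4h_n^2\to1$, a contradiction.
\end{proof}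

\section{Decomposition of the solution}

\subsection{Moving frame and approximation}

Suppose that $u$ satisfies \eqref{hyp}; this is assumed until the end. Increasing $t_0$, we may assume $t_0\ge1$. Let $\kappa=\frac{\alpha_1+\alpha_2}2$ and $y=x-t-\kappa\log t$. We write $u(t,y)$ in this frame; then
\begin{equation}\label{eq}
u_t=\Big(1+\frac\kappa t\Big)u_y-(u_{yy}+u^5)_y ,
\end{equation}
$u\in C(H^1)\cap C^1(H^{-2})$, and the given waves are centered at the continuous functions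
\[
e_j=d_j-\kappa\log t,\qquad e_1=\tfrac\alpha2\log t+O(1),\qquad e_2=-\tfrac\alpha2\log t+O(1).
\]

We use the Kenig--Ponce--Vega theorem for \eqref{gkdv} in this form. For every $K$ there is $\tau(K)>0$ such that data with $\|u_0\|_{H^1}\le K$ have a solution in $C([0,\tau(K)],H^1)$, unique in the corresponding class. The map $u_0\mapsto u$ is continuous from $\{\|u_0\|_{H^1}\le K\}$ to $C([0,\tau(K)],H^1)$, and $u_0\in H^5$ implies $u\in C([0,\tau(K)],H^5)$. Given $[t_1,t_2]\subset[t_0,\infty)$, let $K=1+\sup_{[t_1,t_2]}\|u\|_{H^1}$ and let $u_{0,n}\in H^5$ tend to $u(t_1)$ in $H^1$. Iterating on steps of length $\tau(K)$ and passing to the moving frame we obtain, for $n$ large, solutions of \eqref{eq} with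
\begin{equation}\label{approx}
u_n\in C([t_1,t_2],H^5),\qquad u_n\to u\ \text{ in } C([t_1,t_2],H^1).
\end{equation}
Hence time-integrated identities or inequalities that hold for the $u_n$ and involve only quantities continuous on $H^1$ hold for $u$. In particular $M(u)$ and $E(u)$ are conserved.

\subsection{Modulation}

For $\pi=(\lambda_1,y_1,\lambda_2,y_2)$ with $\lambda_j>0$ put $\sigma_1=1$, $\sigma_2=\sigma$ and
\[
Q_j(y)=\lambda_j^{-1/2}Q\Big(\frac{y-y_j}{\lambda_j}\Big),\qquad \Lambda Q_j=\tfrac12Q_j+(y-y_j)Q_j',\qquad T_\pi=Q_1+\sigma Q_2 .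
\]
Then $\partial_{\lambda_j}Q_j=-\lambda_j^{-1}\Lambda Q_j$ and $\partial_{y_j}Q_j=-Q_j'$. We choose $\pi$ such that $\varepsilon=u-T_\pi$ is orthogonal to $Q_j'$ and $\Lambda Q_j$. By Lemma~\ref{coer1}, the only directions that the quadratic form does not control are then $Q_1$ and $Q_2$.

\begin{lemma}\label{decomp}
For $t$ large there are $C^1$ functions $\lambda_j(t)$, $y_j(t)$, $j=1,2$, such that $T=T_{\pi(t)}$ and $\varepsilon=u-T$ satisfy
\begin{equation}\label{orth}
(\varepsilon,Q_j')=(\varepsilon,\Lambda Q_j)=0,\qquad N(t):=\|\varepsilon(t)\|_{H^1}\to0,\qquad\lambda_j\to1,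
\end{equation}
\begin{equation}\label{positions}
y_1=\tfrac\alpha2\log t+O(1),\qquad y_2=-\tfrac\alpha2\log t+O(1).
\end{equation}
\end{lemma}

\begin{proof}
Let $\Phi(v,\pi)=\big((v-T_\pi,\Lambda Q_1),(v-T_\pi,Q_1'),(v-T_\pi,\Lambda Q_2),(v-T_\pi,Q_2')\big)$. As $(Q_j',\Lambda Q_j)=0$,
\[
\partial_\pi\Phi=\operatorname{diag}\big(\|\Lambda Q\|_{L^2}^2,\|Q'\|_{L^2}^2,\sigma\|\Lambda Q\|_{L^2}^2,\sigma\|Q'\|_{L^2}^2\big)+O\big(\|v-T_\pi\|_{L^2}+|\lambda_1-1|+|\lambda_2-1|\big)+o(1)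
\]
as $y_1-y_2\to\infty$, and the second $\pi$-derivatives of $\Phi$ are bounded for $\lambda_j\in[\frac12,2]$ and $\|v\|_{L^2}$ bounded. Put $\pi^0(t)=(1,e_1,1,e_2)$. By the quantitative implicit function theorem there are $r_0,r_1,C>0$ such that for $t$ large, if $\|v-T_{\pi^0(t)}\|_{H^1}\le r_1$, then $\Phi(v,\cdot)$ has a unique zero $\pi$ in $|\pi-\pi^0(t)|\le r_0$, and $|\pi-\pi^0(t)|\le C\|v-T_{\pi^0(t)}\|_{H^1}$. For $v=u(t)$ this gives $\pi(t)$ with $|\pi(t)-\pi^0(t)|\to0$, and all the assertions except regularity.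

The map $(t,\pi)\mapsto\Phi(u(t),\pi)$ is $C^1$, because $u\in C^1(H^{-2})$ and $\Lambda Q_j,Q_j'\in H^2$ depend smoothly on $\pi$. Near a given large $t_*$ the implicit function theorem gives a $C^1$ branch of zeros through $\pi(t_*)$. As $\pi^0$ is continuous and $|\pi(t_*)-\pi^0(t_*)|<r_0$, the branch stays in the ball $|\pi-\pi^0(t)|\le r_0$ for $t$ near $t_*$, so by uniqueness it equals $\pi(t)$.
\end{proof}

We use throughout
\[
\begin{gathered}
p_j=(\varepsilon,Q_j),\qquad \nu=|\lambda_1-1|+|\lambda_2-1|,\qquad q=Q_1+Q_2,\qquad \omega_j=1+|y-y_j|,\\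
z=y_1-y_2=\alpha\log t+O(1),\qquad I=T^5-Q_1^5-\sigma Q_2^5,\\
\ell_j=\frac{\dot\lambda_j}{\lambda_j},\qquad m_j=\dot y_j+1+\frac\kappa t-\lambda_j^{-2},\qquad \mu=\max_j\,(|\ell_j|+|m_j|).
\end{gathered}
\]
Note that $|\dot y_j|\le C(\nu+\mu+t^{-1})$. Since $Q_j''+Q_j^5=\lambda_j^{-2}Q_j$ we have $T''+T^5=\sum_j\sigma_j\lambda_j^{-2}Q_j+I$, and $T_t=-\sum_j\sigma_j(\ell_j\Lambda Q_j+\dot y_jQ_j')$. Subtracting from \eqref{eq},
\begin{equation}\label{epseq}
\varepsilon_t=\Big(1+\frac\kappa t\Big)\varepsilon_y-\varepsilon_{yyy}-(u^5-T^5)_y-I_y+\sum_j\sigma_j\big(\ell_j\Lambda Q_j+m_jQ_j'\big).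
\end{equation}

\section{Weights, interactions, and parameters}

\subsection{Two cutoffs}

We need two cutoffs to the left of the midpoint. The first, $\varphi$, is that of Section~\ref{count}: its derivative has compact support, and it is used for the mass, where the flux must be computed up to $o(t^{-\alpha})$. The second, $\psi$, is used for monotonicity. Its derivative $-f$ must decay more slowly than $e^{-2|y|}$ for the quadratic form \eqref{Bpos} below to be coercive, but almost as fast, so that $f$ times the mass density of either wave is of size nearly $t^{-\alpha}$. Set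
\[
\beta=\alpha-1\in(0,1],\qquad \delta=\frac\beta{100},\qquad b=1-\frac\delta\alpha,\qquad b_*=1-\frac\delta{50},\qquad \theta(t)=t^{-\alpha+\delta}.
\]
As $\alpha\le2$, $b\le1-\frac\delta2<b_*<1$. Since $\alpha-\delta>1$, $\int_t^\infty\theta\,ds\le Ct^{-\beta+\delta}$. Let
\[
\psi=\tfrac12(1-\tanh by),\qquad f=-\psi'=\tfrac b2\operatorname{sech}^2(by),\qquad |f^{(k)}|\le C_kf,\qquad f\le Ce^{-2b|y|},
\]
and recall that $\varphi$ is smooth, nonincreasing, equal to $1$ for $y\le-1$ and to $0$ for $y\ge1$, and that $g=-\varphi'$, $\int g=1$.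

\begin{lemma}\label{weights}
For $t$ large,
\begin{align}
&\sup_y\,\omega_1\omega_2Q_1Q_2+\int\omega_1\omega_2Q_1Q_2\le C\theta,\label{w1}\\
&\sup_yf\omega_j^2Q_j^2+\int f\omega_j^2Q_j^2+\|fq^5\|_{L^2}\le C\theta,\qquad\|f\omega_jQ_j\|_{L^2}\le C\theta^{1/2},\label{w2}\\
&\int\big[(1-\psi)+(1-\varphi)\big]Q_2^2+\int(\psi+\varphi)Q_1^2\le C\theta,\label{w3}\\
&|I|\le CQ_1Q_2q^3,\qquad\|I\|_{L^1}+\|I\|_{L^2}\le C\theta,\qquad\int fQ_1Q_2q^4\le C\theta^2,\label{w4}
\end{align}
and for each fixed $R>0$, for $t$ large depending on $R$,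
\begin{equation}\label{w5}
f\le C_R\,\theta\ \text{ if }|y|\ge\tfrac\alpha2\log t-R,\qquad\sup_{|y|\le\frac\alpha2\log t-R}q\le Ce^{-R/2},
\end{equation}
where $C$ does not depend on $R$.
\end{lemma}

\begin{proof}
For $t$ large $1/\lambda_j\ge b_*$, so $Q_j\le Ce^{-b_*|y-y_j|}$; moreover $|Q_j^{(k)}|\le C_kQ_j$ and $|\Lambda Q_j|+|(\Lambda Q_j)'|\le C\omega_jQ_j$.

Let $S=|y-y_1|+|y-y_2|\ge z$. Then $\omega_1\omega_2Q_1Q_2\le C(1+S)^2e^{-b_*S}\le Ce^{-(1-\delta/25)S}$. The supremum of the right side is at most $Ce^{-(1-\delta/25)z}$. Since $S=z$ on $[y_2,y_1]$ and $S$ grows linearly outside, its integral is at most $C(1+z)e^{-(1-\delta/25)z}$. Both are $O(\theta)$, because $\alpha\delta/25\le2\delta/25<\delta$. This is \eqref{w1}.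

Next, $f\le Ce^{-2b|y_j|+2b|y-y_j|}$ and $2b|y_j|=(\alpha-\delta)\log t+O(1)$, so $f\omega_j^2Q_j^2\le C\theta\,\omega_j^2e^{-2(b_*-b)|y-y_j|}$. This gives the first two bounds of \eqref{w2}. The others follow from $\|fq^5\|_{L^2}\le\sup(fq^2)\|q^3\|_{L^2}$ and $\|f\omega_jQ_j\|_{L^2}^2\le\sup f\int f\omega_j^2Q_j^2$.

For \eqref{w3}, $1-\psi$ and $1-\varphi$ are bounded by $Ce^{2by}\le Ce^{2by_2}e^{2b|y-y_2|}\le C\theta e^{2b|y-y_2|}$, and $\psi,\varphi\le Ce^{-2by}\le C\theta e^{2b|y-y_1|}$; now use $b<b_*$. Every monomial of $I$ contains $Q_1Q_2$, which with \eqref{w1} gives the bounds of $I$. The last bound of \eqref{w4} follows from $\int fQ_1Q_2q^4\le C\sup(fq^2)\int Q_1Q_2$. Finally \eqref{w5} follows from $f\le Ce^{-2b|y|}$, $b\alpha=\alpha-\delta$, and \eqref{positions}.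
\end{proof}

\subsection{Modulation equations and coercivity}

\begin{lemma}\label{modul}
$\mu\le C(N+\theta)$.
\end{lemma}

\begin{proof}
Let $g_j\in\{Q_j',\Lambda Q_j\}$. Then $0=\frac d{dt}(\varepsilon,g_j)=\langle\varepsilon_t,g_j\rangle+(\varepsilon,\partial_tg_j)$. Since $g_j$ depends on $t$ only through $\lambda_j,y_j$, $|\partial_tg_j|\le C(|\dot y_j|+|\ell_j|)\omega_j^2Q_j$ and $(\varepsilon,\partial_tg_j)=O(N(1+\mu))$. By \eqref{epseq},
\begin{multline*}
\langle\varepsilon_t,g_j\rangle=\int\varepsilon\Big(-\Big(1+\frac\kappa t\Big)g_j'+g_j'''\Big)+\int(u^5-T^5)g_j'+\int Ig_j'\\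
+\sum_i\sigma_i\big(\ell_i(\Lambda Q_i,g_j)+m_i(Q_i',g_j)\big).
\end{multline*}
The first two integrals are $O(N)$, the third is $O(\theta)$, and the terms with $i\ne j$ are $O(\theta\mu)$ by \eqref{w1}. As $(\Lambda Q_j,Q_j')=0$, $\|\Lambda Q_j\|_{L^2}=\|\Lambda Q\|_{L^2}$ and $\|Q_j'\|_{L^2}=\lambda_j^{-1}\|Q'\|_{L^2}$, the vector $(\ell_1,m_1,\ell_2,m_2)$ solves a linear system whose matrix is an invertible diagonal one plus $o(1)$ and whose right side is $O(N+\theta)$.
\end{proof}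

\begin{lemma}\label{coer2}
For $t$ large, $\displaystyle\int\varepsilon_y^2+\varepsilon^2-5T^4\varepsilon^2\ge cN^2-C(p_1^2+p_2^2)$.
\end{lemma}

\begin{proof}
Let $\bar y=\frac{y_1+y_2}2$. Take smooth $\zeta_1,\zeta_2\ge0$ with $\zeta_1^2+\zeta_2^2=1$, $\zeta_1=0$ for $y\le\bar y-\frac z4$, $\zeta_1=1$ for $y\ge\bar y+\frac z4$, $|\zeta_j'|\le C/z$. Since $\sum_j\zeta_j\zeta_j'=0$, $\int\varepsilon_y^2=\sum_j\int((\zeta_j\varepsilon)_y)^2-\sum_j\int\zeta_j'^2\varepsilon^2$. Moreover $T^4=Q_1^4+Q_2^4+O(Q_1Q_2)$, and $\zeta_i^2Q_j^4=o(1)$ uniformly for $i\ne j$, because $|y-y_j|\ge z/4$ on $\operatorname{supp}\zeta_i$. Hence the left side of the lemma equals $\sum_jH_j(\zeta_j\varepsilon)+o(1)N^2$ with $H_j(h)=\int h_y^2+h^2-5Q_j^4h^2$. We apply Lemma~\ref{coer1}, translated to $y_j$. As $\lambda_j\to1$, replacing $Q(\cdot-y_j)$, $Q'(\cdot-y_j)$, $\Lambda Q(\cdot-y_j)$ by $Q_j,Q_j',\Lambda Q_j$ costs $o(1)\|h\|_{H^1}^2$, so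
\[
H_j(h)\ge c\|h\|_{H^1}^2-C\big[(h,Q_j)^2+(h,Q_j')^2+(h,\Lambda Q_j)^2\big].
\]
On $\operatorname{supp}(1-\zeta_j)$ also $|y-y_j|\ge z/4$, so by \eqref{orth} $(\zeta_j\varepsilon,Q_j)=p_j+o(1)N$, while $(\zeta_j\varepsilon,Q_j')$ and $(\zeta_j\varepsilon,\Lambda Q_j)$ are $o(1)N$. Finally $\sum_j\|\zeta_j\varepsilon\|_{H^1}^2=N^2+\sum_j\int\zeta_j'^2\varepsilon^2\ge N^2$.
\end{proof}

\section{What the conserved quantities control}

The next lemma controls $N$ by $p_2$ and $\nu$. Its point is that, up to $\theta$, $N^2$ is bounded by $|p_2|$ times a quantity tending to $0$.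

\begin{lemma}\label{cons}
$|p_1+\sigma p_2|\le C(N^2+\theta)$ and
\begin{equation}\label{N2}
N^2\le C(\nu+|p_2|)|p_2|+C\theta .
\end{equation}
\end{lemma}

\begin{proof}
By conservation, \eqref{hyp}, $d_1-d_2\to\infty$ and $E(Q)=0$, we have $M(u)=2M(Q)$ and $E(u)=0$. By \eqref{critical}, $M(T)=2M(Q)+2\sigma\int Q_1Q_2$. With $M(u)=M(T)+2(p_1+\sigma p_2)+M(\varepsilon)$ and \eqref{w1} this is the first claim.

Now expand $0=E(u)+\frac12M(u)-M(Q)$ around $T$. As $E(Q_j)=0$ and $M(Q_j)=M(Q)$, the zeroth-order term is $O(\int Q_1Q_2)=O(\theta)$. The linear term is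
\[
\int\varepsilon(T-T''-T^5)=\sum_j\sigma_j(1-\lambda_j^{-2})p_j-\int I\varepsilon .
\]
The rest is $\frac12\int(\varepsilon_y^2+\varepsilon^2-5T^4\varepsilon^2)+O(N^3)$. By Lemma~\ref{coer2} and \eqref{w4},
\[
cN^2\le C(p_1^2+p_2^2)+C\nu(|p_1|+|p_2|)+C\theta+CN^3 .
\]
Insert $|p_1|\le|p_2|+C(N^2+\theta)$ and absorb, using $N,p_j,\nu\to0$.
\end{proof}

We localize the mass and $E+\frac12M$ to the left of the midpoint. Let $e(u)=\frac12u_y^2-\frac16u^6+\frac12u^2$ and
\[
G(t)=\int\varphi u^2,\qquad W(t)=\int\psi\,e(u)-\tfrac12M(Q),\qquad X(t)=\int fT_y\,\varepsilon .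
\]

\begin{lemma}\label{local}
We have
\begin{equation}\label{Gp}
2\sigma p_2=G-M(Q)+O(N^2+\theta),
\end{equation}
\begin{equation}\label{WX}
|X|\le C(N^2+\theta),\qquad|W|\le C(\nu+|p_2|)|p_2|+C\theta .
\end{equation}
In particular $W\to0$, $X\to0$ and $G\to M(Q)$ as $t\to\infty$.
\end{lemma}

\begin{proof}
By \eqref{w1} and \eqref{w3}, $\int\varphi T^2=M(Q)+O(\theta)$ and
\[
\int\varphi T\varepsilon=\sigma p_2-\sigma\int(1-\varphi)Q_2\varepsilon+\int\varphi Q_1\varepsilon=\sigma p_2+O(\theta^{1/2}N),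
\]
and $\theta^{1/2}N\le N^2+\theta$. This gives \eqref{Gp}.

Since $|e(Q_j)|\le CQ_j^2$, $e(T)=e(Q_1)+e(Q_2)+O(Q_1Q_2)$ and $E(Q_2)=0$, we have $\int\psi e(T)-\frac12M(Q)=O(\theta)$. As $-\psi'=f$, the part of $W$ linear in $\varepsilon$ is
\[
\int\varepsilon\big[fT_y+\psi(T-T''-T^5)\big]=X+\sum_j\sigma_j(1-\lambda_j^{-2})\int\psi Q_j\varepsilon-\int\psi I\varepsilon .
\]
Here $\int\psi Q_2\varepsilon=p_2+O(\theta^{1/2}N)$ and $\int\psi Q_1\varepsilon=O(\theta^{1/2}N)$ by \eqref{w3}, so the right side is $X+O(\nu|p_2|+\nu\theta^{1/2}N+\theta N)$. The higher-order terms are $O(N^2)$. Finally $|X|\le C\theta^{1/2}N$ by \eqref{w2}. The bounds \eqref{WX} follow with \eqref{N2}.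
\end{proof}

Thus, up to $O(\theta)$, $W$ is of second order in $(\nu,p_2)$, whereas $G-M(Q)$ is of first order in $p_2$. This is why the monotonicity below is applied to $W$ and not to a weighted mass.

\section{First monotonicity and decay rates}\label{sec:mono1}

\subsection{Two identities and a positive form}

\begin{lemma}\label{ident}
For $H^5$ solutions of \eqref{eq},
\begin{equation}\label{dG}
\frac d{dt}\int\varphi u^2=\int g\Big(3u_y^2+\Big(1+\frac\kappa t\Big)u^2-\frac53u^6\Big)-\int g''u^2,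
\end{equation}
\begin{equation}\label{dW}
\frac d{dt}\int\psi\,e(u)=F(u)+\frac\kappa t\int f\,e(u),\qquad F(u)=\tfrac12\mathcal B(u_y)+\tfrac12\mathcal B(u)+\mathcal N(u),
\end{equation}
where
\begin{gather*}
\mathcal B(h)=\int f(3h_y^2+h^2)-\int f''h^2,\\
\mathcal N(u)=\int f\big(-u^6+\tfrac12u^{10}-10u^4u_y^2\big)+\tfrac16\int f''u^6 .
\end{gather*}
Moreover $\mathcal B(h)\ge c_0\int f(h^2+h_y^2)$ for all $h\in H^1$, with some $c_0>0$.
\end{lemma}

\begin{proof}
\emph{Mass.} We have $2\int\varphi uu_y=\int gu^2$ and $-2\int\varphi u(u^5)_y=-\frac53\int\varphi(u^6)_y=-\frac53\int gu^6$. Further,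
\[
-2\int\varphi uu_{yyy}=2\int\varphi u_yu_{yy}-2\int guu_{yy}=\int gu_y^2+2\int gu_y^2+2\int g'uu_y=3\int gu_y^2-\int g''u^2 .
\]
This is \eqref{dG}. The same holds with $\psi,f$ in place of $\varphi,g$.

\emph{Energy.} The $\kappa$-part of \eqref{dW} is $\frac\kappa t\int\psi\,\partial_ye(u)=\frac\kappa t\int fe(u)$. Let $w=u_{yy}+u^5$. The part of $\frac d{dt}\int\psi(\frac12u_y^2-\frac16u^6)$ without $\kappa$ is $\int f(\frac12u_y^2-\frac16u^6)$, from the transport term $u_y$, plus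
\[
\int\psi(-u_yw_{yy}+u^5w_y)=\int\psi(u_{yy}+u^5)w_y-\int fu_yw_y=\int f\big(\tfrac12w^2-u_yw_y\big).
\]
Here $-\int fu_yu_{yyy}=\int fu_{yy}^2-\frac12\int f''u_y^2$, $-\int fu_y(u^5)_y=-5\int fu^4u_y^2$, and $\int fu_{yy}u^5=\frac16\int f''u^6-5\int fu^4u_y^2$. The total is
\[
\tfrac12\int f(3u_{yy}^2+u_y^2)-\tfrac12\int f''u_y^2+\int f\big(-\tfrac16u^6+\tfrac12u^{10}-10u^4u_y^2\big)+\tfrac16\int f''u^6 .
\]
Adding one half of the analogue of \eqref{dG} for $\psi$ gives \eqref{dW}; the coefficient of $\int fu^6$ is $-\frac16-\frac56=-1$.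

\emph{Positivity.} Let $k=\sqrt f\,h$ and $r=(\sqrt f)'/\sqrt f=-b\tanh(by)$. Then $\int fh_y^2=\int(k'-rk)^2=\int k'^2+\int(r'+r^2)k^2$ and $f''/f=4r^2+2r'$. Since $r'-r^2=-b^2$,
\begin{equation}\label{Bpos}
\mathcal B(h)=3\int k'^2+\int(1+r'-r^2)k^2=3\int k'^2+(1-b^2)\int k^2 ,
\end{equation}
and $fh_y^2\le2k'^2+2r^2k^2$. The claim follows as $b<1$. (For $b=1$ the term $\int k^2=\int fh^2$ is lost.)
\end{proof}

Apply \eqref{dW} to the solutions $u_n$ of \eqref{approx}, drop $\frac12\mathcal B(u_{n,y})\ge0$, and let $n\to\infty$; what remains is continuous on $H^1$. For $t_1<t_2$ large,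
\begin{equation}\label{Wineq}
W(t_2)-W(t_1)\ge\int_{t_1}^{t_2}\Big[\tfrac12\mathcal B(u)+\mathcal N(u)+\frac\kappa t\int fe(u)\Big]dt .
\end{equation}
Likewise \eqref{dG} holds for $u$ in integrated form. Its right side is continuous in time, so $G$ is $C^1$ and \eqref{dG} holds for $u$.

\subsection{The rates}

\begin{proposition}\label{rate1}
$|p_2|\le Ct^{-\beta+\delta}$ and $N^2\le Ct^{-\beta+\delta}$.
\end{proposition}

\begin{proof}
As $|f''|\le Cf$, $\mathcal N(u)\ge-C\int f(u^6+u^4u_y^2)$. By \eqref{w5} and $\|\varepsilon\|_{L^\infty}\le N\to0$, choosing $R$ large and then $t$ large makes $|u|$ as small as we wish on $|y|\le\frac\alpha2\log t-R$, while elsewhere $f\le C_R\theta$. Hence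
\[
\mathcal N(u)\ge-\frac{c_0}8\int f(u^2+u_y^2)-C\theta ,
\]
and $\big|\frac\kappa t\int fe(u)\big|\le\frac Ct\int f(u^2+u_y^2)$. Insert this and the positivity of $\mathcal B$ in \eqref{Wineq} and let $t_2\to\infty$, where $W\to0$:
\[
\int_t^\infty\!\!\int f(u^2+u_y^2)\,dy\,ds\le C\big(|W(t)|+t^{-\beta+\delta}\big).
\]
Since $g$ is supported in $[-1,1]$, where $f\ge c$, \eqref{dG} gives $|\dot G|\le C\int f(u^2+u_y^2)$. As $G\to M(Q)$, it follows that $|G-M(Q)|\le C(|W|+t^{-\beta+\delta})$. By \eqref{Gp}, \eqref{N2} and \eqref{WX},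
\[
|p_2|\le C(\nu+|p_2|)|p_2|+Ct^{-\beta+\delta}.
\]
Since $\nu,p_2\to0$ the first term is absorbed. The bound of $N^2$ then follows from \eqref{N2}.
\end{proof}

These rates only just fail. For $\beta=1$ they give $N\le Ct^{-(1-\delta)/2}$, so the truncated pairing of Section~\ref{sec:end} would be bounded by $Nt^{1/2}\le Ct^{\delta/2}$ only, which is no match for $\log t$. The gain comes from a rate for $\nu$: if $\lambda_j$ were too far from $1$, then, since $\lambda_j$ varies slowly, the wave would leave its prescribed position.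

\begin{proposition}\label{rate2}
We have
\begin{equation}\label{rates}
\nu\le Ct^{-\frac\beta4+\frac\delta4},\qquad N^2+|W|+|X|\le Ct^{-\frac{5\beta}4+2\delta},\qquad\mu\le Ct^{-\frac{5\beta}8+\delta}.
\end{equation}
\end{proposition}

\begin{proof}
Let $\tau=t^{(\beta-\delta)/4}\le t$. On $[t,t+\tau]$, Lemma~\ref{modul} and Proposition~\ref{rate1} give $|\dot\lambda_j|+|m_j|\le Ct^{-(\beta-\delta)/2}$, so there $\lambda_j^{-2}(s)=\lambda_j^{-2}(t)+O(\tau t^{-(\beta-\delta)/2})$. Integrate $\dot y_j=\lambda_j^{-2}-1-\frac\kappa s+m_j$ over $[t,t+\tau]$. By \eqref{positions} and $\tau\le t$, $y_j(t+\tau)-y_j(t)=O(1)$. Hence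
\[
\tau\big(\lambda_j^{-2}(t)-1\big)=O(1)+O\big(\tau t^{-1}\big)+O\big(\tau t^{-(\beta-\delta)/2}\big)+O\big(\tau^2t^{-(\beta-\delta)/2}\big)=O(1),
\]
which is the bound of $\nu$. By Proposition~\ref{rate1}, $(\nu+|p_2|)|p_2|\le Ct^{-\frac{5\beta}4+2\delta}$, and $\theta=t^{-1-\beta+\delta}\le t^{-\frac{5\beta}4+\delta}$ since $\beta\le1$. The other bounds follow from \eqref{N2}, \eqref{WX} and Lemma~\ref{modul}.
\end{proof}

\section{Second monotonicity: the remainder is small at the midpoint}\label{sec:mono2}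

\begin{proposition}\label{localsmall}
$\displaystyle\int_t^\infty\!\!\int f(\varepsilon^2+\varepsilon_y^2)\,dy\,ds\le Ct^{-\frac{5\beta}4+2\delta}$.
\end{proposition}

The idea is to use \eqref{dW} again, now expanded around $T$. The quadratic term $\frac12\mathcal B(\varepsilon)$ is what we want. Two terms are in the way: $F(T)$, which crude bounds put at size $\theta$, with integral $t^{-\beta+\delta}$, too large; and the term $D$ linear in $\varepsilon$. We show that $F(T)$ is smaller: a single wave is stationary up to its speed, and between the waves the cross terms cancel to leading order, because there $T$ is close to a sum of exponentials $e^{\pm y}$. As to $D$, we expect $D\approx\dot X$: by the proof of Lemma~\ref{local}, $X$ is the main part of the linearization of $W$ at $T$, and $D$ is the linearization of $F\approx\dot W$. So we work with $W-X$.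

\begin{proof}
\textbf{The expansion.} Let $\varepsilon_n=u_n-T$, with $u_n$ as in \eqref{approx} and $T$ from the decomposition of $u$, so that $\varepsilon_n\to\varepsilon$ in $C([t_1,t_2],H^1)$. Expand $F(T+\varepsilon_n)$ in \eqref{dW}, drop $\frac12\mathcal B(\varepsilon_{n,y})\ge0$, move the derivatives in the cross terms of $\mathcal B$ onto $T$, and let $n\to\infty$. We obtain
\begin{equation}\label{Wexp}
W(t_2)-W(t_1)\ge\int_{t_1}^{t_2}\Big[F(T)+D+\tfrac12\mathcal B(\varepsilon)+\mathrm{Rem}+\frac\kappa t\int fe(u)\Big]dt,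
\end{equation}
\begin{gather*}
D=\int\varepsilon P(T)+\mathcal N'(T)\varepsilon,\qquad\mathrm{Rem}=\mathcal N(T+\varepsilon)-\mathcal N(T)-\mathcal N'(T)\varepsilon,\\
P(h)=3(fh'')''-4(fh')'+(f''h')'+fh-f''h .
\end{gather*}
By \eqref{rates}, $\nu+N+\mu+t^{-1}+\theta\le Ct^{-\frac\beta4+\delta}\to0$. Put
\[
\mathcal E(t)=\theta(t)\,t^{-\frac\beta4+\delta}=t^{-\alpha-\frac\beta4+2\delta}.
\]
Then $\theta$ times any of $\nu,N,\mu,t^{-1},\theta$, or times the square of one of these, is $O(\mathcal E)$. Let $\eta>0$ be a small constant, to be fixed at the end; the constants in $O(\cdot)$ and the constants $C$ do not depend on $\eta$, while $C_\eta$ does.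

\medskip
\textbf{Step 1: $F(T)=O(\mathcal E)$.} For fixed parameters, $v(s,y)=Q_j(y-(\lambda_j^{-2}-1)s)$ solves \eqref{eq} with $\kappa=0$. So \eqref{dW} at $s=0$ gives $F(Q_j)=(1-\lambda_j^{-2})\int fe(Q_j)=O(\nu\theta)$ by \eqref{w2}. Also $F(\sigma Q_2)=F(Q_2)$. The difference $F(T)-F(Q_1)-F(Q_2)$ equals $O(\int fQ_1Q_2q^4)=O(\theta^2)$, from $\mathcal N$, plus $\sigma$ times
\[
\int f\big(3Q_1''Q_2''+4Q_1'Q_2'+Q_1Q_2\big)-\int f''\big(Q_1'Q_2'+Q_1Q_2\big).
\]
On $[y_2,y_1]$, by \eqref{Qfacts},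
\[
Q_j''=Q_j+O(\nu Q_j+Q_j^5),\qquad Q_1'=Q_1+O(\nu Q_1+Q_1^5),\qquad Q_2'=-Q_2+O(\nu Q_2+Q_2^5).
\]
Since $3-4+1=0$ and $-1+1=0$, both integrands are $O(fQ_1Q_2(\nu+q^4))$ there and contribute $O(\nu\theta+\theta^2)$. Outside $[y_2,y_1]$, an interval which contains $0$, we have $f\le C\theta$ and the integrands are $O(fQ_1Q_2)$, which contributes $O(\theta^2)$.

\medskip
\textbf{Step 2:} $D=\int\varepsilon Z+O\big(\eta\int f\varepsilon^2+C_\eta\mathcal E\big)$ \textbf{with} $Z=3f''T+(2f'+f''')T'$. Write $Q_j''=Q_j+r_j$, where $r_j=(\lambda_j^{-2}-1)Q_j-Q_j^5$ and $|r_j^{(k)}|\le C_k(\nu Q_j+Q_j^5)$. Then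
\begin{align*}
3(fQ_j'')''&=3f''Q_j+6f'Q_j'+3fQ_j+3fr_j+3(fr_j)'',\\
-4(fQ_j')'&=-4f'Q_j'-4fQ_j-4fr_j,\\
(f''Q_j')'&=f'''Q_j'+f''Q_j+f''r_j,
\end{align*}
and therefore
\[
P(Q_j)=3f''Q_j+(2f'+f''')Q_j'+\big[3(fr_j)''-fr_j+f''r_j\big].
\]
The bracket is $O(f(\nu Q_j+Q_j^5))$, and by \eqref{w2}
\begin{equation}\label{rbound}
\int|\varepsilon|f(\nu q+q^5)\le\eta\int f\varepsilon^2+C_\eta\nu^2\theta+CN\theta .
\end{equation}
Also $|\mathcal N'(T)\varepsilon|\le C\int fq^5(|\varepsilon|+|\varepsilon_y|)\le CN\theta$.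

\medskip
\textbf{Step 3:} $\dot X=\int\varepsilon Z+O\big(\eta\int f\varepsilon^2+C_\eta\mathcal E\big)$. As $\varepsilon\in C^1(H^{-2})$ and $fT'$ is $C^1$ in time with values in $H^2$, $\dot X=\int f(T_t)'\varepsilon+\langle fT',\varepsilon_t\rangle$. We insert \eqref{epseq}.
\begin{itemize}
\item Since $(T_t)'=-\sum_j\sigma_j(\ell_j(\Lambda Q_j)'+\dot y_jQ_j'')$ and $|\dot y_j|\le C(\nu+\mu+t^{-1})$, \eqref{w2} bounds the first integral by $\eta\int f\varepsilon^2+C_\eta(\mu^2+\nu^2+t^{-2})\theta$.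
\item The term $\varepsilon_y-\varepsilon_{yyy}$ gives $\int\varepsilon[-(fT')'+(fT')''']$. With $Q_j''=Q_j+r_j$, $Q_j'''=Q_j'+r_j'$ and $Q_j''''=Q_j+r_j+r_j''$,
\[
-(fQ_j')'+(fQ_j')'''=3f''Q_j+(2f'+f''')Q_j'+3f''r_j+3f'r_j'+fr_j'',
\]
so this is $\int\varepsilon Z$ up to terms bounded as in \eqref{rbound}.
\item The term $\frac\kappa t\varepsilon_y$ contributes at most $\frac Ct\int fq|\varepsilon|\le\eta\int f\varepsilon^2+C_\eta t^{-2}\theta$.
\item $\big|\int(fT')'(u^5-T^5)\big|\le C\int fq(q^4|\varepsilon|+|\varepsilon|^5)\le CN\theta+CN^3\int f\varepsilon^2$, and $CN^3\le\eta$ for $t$ large.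
\item $\big|\int(fT')'I\big|\le C\int fq^4Q_1Q_2\le C\theta^2$ by \eqref{w4}.
\item The modulation terms are at most $C\mu\sum_j\int fq\,\omega_jQ_j\le C\mu\theta$ by \eqref{w2}.
\end{itemize}

\medskip
\textbf{Step 4: remaining terms.} Every term of $\mathrm{Rem}$ is at least quadratic in $(\varepsilon,\varepsilon_y)$, and
\[
|\mathrm{Rem}|\le C\int f(q+|\varepsilon|)^4(\varepsilon^2+\varepsilon_y^2)\le\eta\int f(\varepsilon^2+\varepsilon_y^2)+C_\eta\theta N^2 ,
\]
as one sees by splitting at $|y|=\frac\alpha2\log t-R$ with $R=R(\eta)$ and using \eqref{w5}. Moreover $\big|\frac\kappa t\int fe(u)\big|\le\frac Ct\big(\theta+\int f(\varepsilon^2+\varepsilon_y^2)\big)$.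

\medskip
\textbf{Conclusion.} Subtract $X(t_2)-X(t_1)=\int_{t_1}^{t_2}\dot X\,dt$ from \eqref{Wexp}. By Steps 1--4 and $\mathcal B(\varepsilon)\ge c_0\int f(\varepsilon^2+\varepsilon_y^2)$, with $\eta$ small and fixed,
\[
(W-X)(t_2)-(W-X)(t_1)\ge\int_{t_1}^{t_2}\Big(c\int f(\varepsilon^2+\varepsilon_y^2)-C\mathcal E\Big)dt .
\]
Let $t_2\to\infty$, where $W-X\to0$. By \eqref{rates}, $|(W-X)(t_1)|\le Ct_1^{-\frac{5\beta}4+2\delta}$, and $\int_{t_1}^\infty\mathcal E\,dt\le Ct_1^{-\frac{5\beta}4+2\delta}$, since $\alpha+\frac\beta4-2\delta=1+\frac{5\beta}4-2\delta>1$.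
\end{proof}

\section{The mass transfer}\label{sec:transfer}

We can now make \eqref{heurp} rigorous: the flux of mass through the midpoint is that of the two tails, and \eqref{Gp} converts the left mass into $p_2$.

\begin{proposition}\label{lower}
Let $a_1=Ae^{-y_1}$ and $a_2=Ae^{y_2}$. Then $p_2(t)=2\int_t^\infty a_1a_2\,ds+o(t^{-\beta})$. In particular there is $c_1>0$ with
\begin{equation}\label{p2low}
p_2(t)\ge c_1t^{-\beta}\qquad\text{for }t\text{ large}.
\end{equation}
\end{proposition}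

\begin{proof}
By \eqref{positions}, $ct^{-\alpha/2}\le a_j\le Ct^{-\alpha/2}$. For $|y|\le1$, \eqref{Qfacts} gives $Q_1=\lambda_1^{-1/2}Ae^{-(y_1-y)/\lambda_1}(1+o(1))$. The scale does not disturb the exponent, since $|(y_1-y)(1-\lambda_1^{-1})|\le C\nu\log t\to0$ by \eqref{rates}. So $Q_1=a_1e^y(1+o(1))$ there, and $Q_1'=Q_1+O(\nu Q_1+Q_1^5)$. In the same way $Q_2=a_2e^{-y}(1+o(1))$ and $Q_2'=-Q_2+O(\nu Q_2+Q_2^5)$. Hence on $|y|\le1$, in the $C^1$ norm,
\[
T=T_0+o(t^{-\alpha/2}),\qquad T_0=a_1e^y+\sigma a_2e^{-y}.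
\]
The computation \eqref{flux} holds for any $a_1,a_2$, so $\int g(3T_0'^2+T_0^2)-\int g''T_0^2=-4\sigma a_1a_2$. Insert $u=T+\varepsilon$ in \eqref{dG} and let $n(t)=\|\varepsilon\|_{H^1(|y|\le1)}$. As $|u|\le C(t^{-\alpha/2}+n)$ on $|y|\le1$, the $\frac\kappa t$ and $u^6$ terms are $o(t^{-\alpha})+O(n^2)$, and
\[
\dot G=-4\sigma a_1a_2+o(t^{-\alpha})+O(t^{-\alpha/2}n+n^2).
\]
Since $f\ge c$ on $|y|\le1$, Proposition~\ref{localsmall} and Cauchy--Schwarz give
\[
\int_t^\infty(s^{-\alpha/2}n+n^2)\,ds\le C\Big(t^{-\frac\beta2}t^{-\frac{5\beta}8+\delta}+t^{-\frac{5\beta}4+2\delta}\Big)=o(t^{-\beta}).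
\]
As $G\to M(Q)$, $G-M(Q)=4\sigma\int_t^\infty a_1a_2\,ds+o(t^{-\beta})$. Divide \eqref{Gp} by $2\sigma$; by \eqref{rates} its error is $O(t^{-\frac{5\beta}4+2\delta}+t^{-1-\beta+\delta})=o(t^{-\beta})$. Finally $a_1a_2\ge ct^{-\alpha}=ct^{-1-\beta}$.
\end{proof}

\section{The scaling law and the contradiction}\label{sec:end}

We make \eqref{heurlaw} rigorous for the rear wave. Recall
\[
\rho(y)=-\int_y^\infty\Lambda Q=yQ(y)+\frac12\int_y^\infty Q,\qquad\rho'=\Lambda Q,\qquad\rho(+\infty)=0,\qquad\rho(-\infty)=\frac12\int Q ;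
\]
$\rho$ is bounded and $|\rho|\le C(1+y)Q(y)$ for $y\ge0$. Let $\Gamma(t,y)=\rho\big(\frac{y-y_2}{\lambda_2}\big)$, so that
\[
\Gamma_y=\lambda_2^{-1/2}\Lambda Q_2,\qquad|\Gamma|\le C\omega_2Q_2\ \text{ for }y\ge y_2 .
\]
Since $\Gamma$ does not decay at $-\infty$, we truncate at distance $t$. Let $\chi$ be smooth, $\chi=1$ on $[-1,\infty)$, $\chi=0$ on $(-\infty,-2]$, $\chi_t(y)=\chi(y/t)$, and
\begin{equation}\label{Jdef}
J(t)=\int\varepsilon\,\Gamma\chi_t,\qquad|J|\le N\|\Gamma\chi_t\|_{L^2}\le CNt^{1/2}\le Ct^{\frac12-\frac{5\beta}8+\delta}.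
\end{equation}
The functions $\partial_y^k\chi_t$ $(k\ge1)$ and $\partial_t\chi_t$ live on $[-2t,-t]$, with $|\partial_y^k\chi_t|\le C_kt^{-k}$ and $|\partial_t\chi_t|\le Ct^{-1}$. So $\|\Gamma\,\partial_y^k\chi_t\|_{L^2}\le C_kt^{\frac12-k}$ and $\|\Gamma\,\partial_t\chi_t\|_{L^2}\le Ct^{-1/2}$. On $y\le-t$ we have $|y-y_j|\ge|y|-C\log t$, so $Q_j$, $\Lambda Q_j$, $\Gamma_y$ and their derivatives are there at most $Ce^{-|y|/2}$. Terms in which one of these is multiplied by $1-\chi_t$ or by a derivative of $\chi_t$ are therefore $O(e^{-t/4})$; we call them \emph{exponentially small}.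

\begin{proposition}\label{law}
$J$ is $C^1$ and
\begin{equation}\label{lawEq}
\frac d{dt}\Big[J+\frac\sigma4\Big(\int Q\Big)^2\lambda_2^{1/2}\Big]=2\lambda_2^{-5/2}p_2+O\big(Nt^{-1/2}+N^2+\theta\big).
\end{equation}
\end{proposition}

\begin{proof}
$J$ is the pairing of $\varepsilon\in C^1(H^{-2})$ with $\Gamma\chi_t\in C^1(H^2)$, and
\[
\dot J=\langle\varepsilon_t,\Gamma\chi_t\rangle+\int\varepsilon(\Gamma_t\chi_t+\Gamma\,\partial_t\chi_t).
\]
We go through the terms of \eqref{epseq}.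

\emph{Linear terms.} These are $\int\varepsilon[-(\Gamma\chi_t)_y+(\Gamma\chi_t)_{yyy}]+\int(u^5-T^5)(\Gamma\chi_t)_y$. Their main part is $\int\varepsilon(-\Gamma_y+\Gamma_{yyy}+5Q_2^4\Gamma_y)$. By \eqref{LLambda}, translated and with $\lambda=\lambda_2$, and by $(\varepsilon,\Lambda Q_2)=0$, it equals
\[
\lambda_2^{-1/2}\int\varepsilon\big[2\lambda_2^{-2}Q_2+(\lambda_2^{-2}-1)\Lambda Q_2\big]=2\lambda_2^{-5/2}p_2 .
\]
The errors are, besides exponentially small terms: $\int\varepsilon\Gamma\,\partial_y\chi_t=O(Nt^{-1/2})$; $\int\varepsilon\Gamma\,\partial_y^3\chi_t=O(Nt^{-5/2})$; $\int(u^5-T^5-5T^4\varepsilon)(\Gamma\chi_t)_y=O(N^2)$; and, as $|T^4-Q_2^4|\le CQ_1q^3$,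
\[
5\int(T^4-Q_2^4)\varepsilon\,\Gamma_y\chi_t=O\big(N\|\omega_2Q_1Q_2q^3\|_{L^2}\big)=O(N\theta).
\]
The term $\frac\kappa t\varepsilon_y$ gives $-\frac\kappa t\int\varepsilon(\Gamma_y\chi_t+\Gamma\,\partial_y\chi_t)$, which is $O(Nt^{-3/2})$ up to exponentially small terms, because $(\varepsilon,\Lambda Q_2)=0$.

\emph{Interaction.} $\int I(\Gamma\chi_t)_y=O(\|I\|_{L^1})=O(\theta)$.

\emph{Modulation terms with $j=2$.} Up to exponentially small terms they are
\begin{gather*}
\sigma\ell_2\int\Lambda Q_2\,\Gamma=\sigma\ell_2\lambda_2^{1/2}\int\Gamma_y\Gamma=-\frac\sigma8\Big(\int Q\Big)^2\lambda_2^{1/2}\ell_2,\\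
\sigma m_2\int Q_2'\Gamma=-\sigma m_2\lambda_2^{-1/2}\int Q_2\Lambda Q_2=0 .
\end{gather*}

\emph{Modulation terms with $j=1$.} They are at most $C\mu\big(\int_{y\ge y_2}\omega_1\omega_2Q_1Q_2+\int_{y<y_2}\omega_1Q_1\big)$, and $\int_{y<y_2}\omega_1Q_1\le C(1+z)e^{-b_*z}\le C\theta$. So they are $O(\theta)$.

\emph{Time derivative of the weight.} $\Gamma_t=-(\dot y_2+\ell_2(y-y_2))\Gamma_y$. The $\dot y_2$ part is exponentially small, again by $(\varepsilon,\Lambda Q_2)=0$. The $\ell_2$ part is $O(|\ell_2|N)=O(N^2+\theta)$ by Lemma~\ref{modul}. Finally $\int\varepsilon\Gamma\,\partial_t\chi_t=O(Nt^{-1/2})$.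

The exponentially small terms are $O(\theta)$. Since $\lambda_2^{1/2}\ell_2=\lambda_2^{-1/2}\dot\lambda_2=2\frac d{dt}\lambda_2^{1/2}$, collecting the terms gives \eqref{lawEq}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{main}]
By \eqref{rates} the error in \eqref{lawEq} is
\[
O\big(t^{-\frac{5\beta}8-\frac12+\delta}+t^{-\frac{5\beta}4+2\delta}+t^{-1-\beta+\delta}\big)=o(t^{-\beta}),
\]
because $\frac12-\frac{3\beta}8-\delta\ge\frac18-\delta>0$ and $\frac\beta4-2\delta>0$. By \eqref{p2low} and $\lambda_2\to1$, the right side of \eqref{lawEq} is at least $c_1t^{-\beta}$ for $t\ge t_4$, with $t_4$ large. Integrating,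
\[
J(t)+\frac\sigma4\Big(\int Q\Big)^2\lambda_2^{1/2}(t)\ge c_1\int_{t_4}^ts^{-\beta}\,ds-C .
\]
The term with $\lambda_2$ is bounded, since $\lambda_2\to1$.

If $\beta=1$, that is $\alpha=2$, the right side is at least $c_1\log t-C\to\infty$, whereas $|J|\le Ct^{-\frac18+\delta}\to0$ by \eqref{Jdef}.

If $\beta<1$, the right side is at least $ct^{1-\beta}-C$, whereas $|J|\le Ct^{\frac12-\frac{5\beta}8+\delta}=o(t^{1-\beta})$, because $(1-\beta)-(\frac12-\frac{5\beta}8+\delta)=\frac12-\frac{3\beta}8-\delta>0$.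

Both cases are contradictory, so no solution $u$ satisfying \eqref{hyp} exists.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Ng} Tien Vinh Nguyen, \emph{Strongly interacting multi-solitons with logarithmic relative distance for gKdV equation}, arXiv:1705.07319 (2017).
\end{thebibliography}

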